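# Blowup at oscillating rates for $\Box u=u^5$ in $\mathbb R^3$: solving the radial equation sideways

## 1. Rates $t^{-1-\nu(t)}$ with prescribed lower and upper limits of $\nu$

**Theorem A.** Let $0\le\alpha\le\beta\le\infty$, write $s=\log(1/t)$, and put
$$\nu(t)=\begin{cases}\alpha+\frac{\beta-\alpha}2\,(1+\sin\log s)+s^{-1/2},&\beta<\infty,\\ \alpha+(1+\sin\log s)\log s+s^{-1/2},&\alpha<\beta=\infty,\\ \log s,&\alpha=\beta=\infty.\end{cases}\tag{1.1}$$
This function is smooth for small $t>0$, with $\liminf_{t\to0^+}\nu=\alpha$ and $\limsup_{t\to0^+}\nu=\beta$. Let $\lambda(t)=t^{-1-\nu(t)}$, $W(x)=(1+\frac{|x|^2}3)^{-1/2}$ and $W_\lambda(x)=\lambda^{1/2}W(\lambda x)$. Then for every $\delta>0$ there is a radial finite-energy solution $u$ of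
$$\Box u=u^5,\qquad \Box=\partial_t^2-\triangle,$$
on $(0,t_0]\times\mathbb R^3$ for some $t_0>0$, which blows up precisely at $r=t=0$ and satisfies

* (i) $\limsup_{t\to0^+}\big(\|u(t)\|_{\dot H^1}+\|u_t(t)\|_{L^2}\big)<\infty$;
* (ii) $u(t,r)=W_{\lambda(t)}(r)+\eta(t,x)$ in the cone $r=|x|\le t$, for small $t$, with $\int_{|x|<t}\big(|\nabla\eta|^2+|\eta_t|^2+|\eta|^6\big)dx\to0$ as $t\to0^+$;
* (iii) $t\lambda(t)\to\infty$ as $t\to0^+$;
* (iv) $\int_{|x|\ge t}\big(|\nabla u|^2+|u_t|^2+|u|^6\big)dx<\delta$ for all sufficiently small $t>0$.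

The energy of $u$ can be taken arbitrarily close to $E(W,0)$. If $\alpha>0$, the term $s^{-1/2}$ in (1.1) may be dropped. Conversely, (iii) forces $\liminf_{t\to0^+}\nu\ge0$. So the pairs $(\liminf\nu,\limsup\nu)$ that occur for solutions with (i)–(iv) are exactly those with $0\le\alpha\le\beta\le\infty$.

For instance $\alpha=1$, $\beta=3$ gives the rate $\lambda=t^{-1-\nu(t)}$ with
$$\nu(t)=2+\sin\big(\log\log(1/t)\big),\qquad \liminf\nu=1,\quad\limsup\nu=3 .$$

Let us unpack the words. The space is $\mathcal H=\dot H^1\times L^2(\mathbb R^3)$, in which the equation is locally well-posed. A solution is a continuous $\mathcal H$-valued function of time that satisfies the Duhamel formula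
$$u(t)=\cos(t|\nabla|)f+\frac{\sin(t|\nabla|)}{|\nabla|}g+\int_0^t\frac{\sin((t-s)|\nabla|)}{|\nabla|}u^5(s)\,ds$$
(with the base time moved as needed), and it conserves $E(u,u_t)=\int\big[\frac12(u_t^2+|\nabla u|^2)-\frac{u^6}6\big]dx$. The sign of the potential term makes the equation focusing. The function $W$ is a stationary solution, $-\triangle W=W^5$, and so is every $W_\lambda$. All functions in these notes are real-valued and radial in $x$.

"Blows up precisely at $r=t=0$" means three things: time runs down to $0$, the solution has no extension past $t=0$ in the $\mathcal H$ well-posedness sense, and the singularity sits only at the origin, that is, near each $(0,x_0)$ with $x_0\ne0$ the solution continues as an energy solution. Condition (i) says that the norm stays bounded (type II). Condition (ii) says that inside the light cone the solution is a rescaled ground state, a *bubble* of width $1/\lambda(t)$, up to a small error. In (ii), read literally, $\eta_t=u_t-\partial_tW_{\lambda(t)}$,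 so $\lambda$ must be differentiable. Condition (iii) says that the bubble is much narrower than the cone. By scaling,
$$\int_{|x|<t}|\nabla W_\lambda|^2dx=\int_{|y|<t\lambda}|\nabla W|^2dy\to\|\nabla W\|_{L^2}^2>0,$$
and this concentration is what forbids an extension.

Donninger, Huang, Krieger and Schlag ("Exotic blowup solutions for the u^5 focusing wave equation in R^3", arXiv:1212.4718 (2012)) record the following. For $\lambda=t^{-1-\nu}$ such solutions exist for every constant $\nu>0$, first proved for $\nu>\frac12$. For $\nu>3$ and $|\varepsilon_0|\ll1$ there are radial energy solutions, blowing up precisely at $r=t=0$ and satisfying (ii) and (iv) for every fixed $\delta>0$, with $\lambda=t^{-1-\nu}\exp(-\varepsilon_0\sin(\log t))$ and with energy that can be chosen arbitrarily close to $E(W,0)$. The problem they pose is whether $\nu(t)$ can fail to be asymptotically constant. In the variable $s$ their rate is $\log\lambda=(1+\nu)s+\varepsilon_0\sin s$, so $\nu(t)=\nu+\varepsilon_0\frac{\sin s}{s}$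 oscillates forever but converges. In our example
$$\log\lambda=s+N(s),\qquad N=s\,(2+\sin\log s),\qquad N'=2+\sin\log s+\cos\log s\in[2-\sqrt2,2+\sqrt2].$$
The local exponent $1+N'$ is bounded and drifts slowly, and the value $\nu=3$ is taken at the times $t=\exp(-e^{\pi/2+2\pi k})$.

Theorem A will follow from a flexible construction (Theorem B in Section 3). After that we determine *all* rates $\lambda$ (Theorem C and Corollary D in Section 7).

Throughout, $C$ denotes absolute constants that may change from line to line.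

## 2. The variable $v=ru$ and calculus along null lines

### 2.1 The bubble in the variable $v$

For radial $u$ put $v=ru$. Since $\triangle u=\frac1r(ru)_{rr}$, the equation becomes
$$v_{rr}-v_{tt}+v^5r^{-4}=0.\tag{2.1}$$
Put
$$Q(\rho)=\rho W(\rho)=\rho\big(1+\tfrac{\rho^2}3\big)^{-1/2},\qquad \Phi(m,r)=mQ(r/m^2),\qquad P=Q-2\rho Q',\qquad \mu=\lambda^{-1/2}.$$
Then $rW_\lambda(r)=\Phi(\mu,r)$. The following is direct differentiation:
$$Q'=\big(1+\tfrac{\rho^2}3\big)^{-3/2},\qquad Q''=-\rho\big(1+\tfrac{\rho^2}3\big)^{-5/2}=-Q^5\rho^{-4},\qquad P=\rho\big(\tfrac{\rho^2}3-1\big)\big(1+\tfrac{\rho^2}3\big)^{-3/2}.$$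
Hence $\Phi_{rr}=-\Phi^5r^{-4}$ for fixed $m$, and with $\rho=r/m^2$
$$\Phi_m=P,\qquad \Phi_{mm}=-2\rho P'/m,\qquad \Phi_{rm}=P'/m^2,\qquad \Phi_r=Q'/m.\tag{2.2}$$
The bounds we use are
$$0\le Q\le\min(\rho,\sqrt3),\quad 0<Q'\le C\min(1,\rho^{-3}),\quad |P|+|\rho P'|\le C,\quad |P'|\le C\min(1,\rho^{-3}),\quad P\to\sqrt3\ (\rho\to\infty).\tag{2.3}$$
So $r\mapsto\Phi(\mu,r)$ rises with slope $1/\mu$ on $r\lesssim\mu^2=1/\lambda$ and then saturates at height $\sqrt3\mu$. Keep this picture in mind.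

### 2.2 Integration by parts and Hardy

For $g=rf$ we have $f_r^2r^2=g_r^2-(g^2/r)_r$, so
$$\int_a^bf_r^2r^2dr=\int_a^bg_r^2dr-\Big[\frac{g^2}r\Big]_a^b.\tag{2.4}$$
For radial $f\in\dot H^1$, $|f(r)|\le\int_r^\infty|f_r|\le r^{-1/2}(\int_r^\infty f_r^2\varrho^2d\varrho)^{1/2}$. Hence $|g|\le Cr^{1/2}\|\nabla f\|_{L^2}$ and $g^2/r\to0$ as $r\to\infty$. Starting instead from a fixed $r_1>r$, $r^{1/2}|f(r)|\le r^{1/2}|f(r_1)|+(\int_0^{r_1}f_r^2\varrho^2)^{1/2}$, so $g^2/r\to0$ as $r\to0$ too. Thus $4\pi\int_0^\infty g_r^2dr=\|\nabla f\|_{L^2}^2$.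

Hardy's inequality on an interval is
$$\int_a^bg^2r^{-2}dr\le\frac{2g(a)^2}a+4\int_a^bg_r^2dr.\tag{2.5}$$
Indeed $\int_a^bg^2r^{-2}=-[g^2/r]_a^b+\int_a^b2gg_r/r$ and $2|gg_r|/r\le\frac12g^2/r^2+2g_r^2$. If $a=0$ and $g^2/r\to0$ at $0$, the first term on the right is absent.

### 2.3 Textbook facts on the Cauchy problem

Data in $\mathcal H$ generate a unique maximal solution in $C(I;\mathcal H)\cap L^5_{loc}(I;L^{10})$ with $I$ open. If it has a strong $\mathcal H$-limit at a finite endpoint of $I$, it continues past that endpoint, because the local existence time is bounded below near a given datum. Strichartz: if $\Box D=F$ with zero data, then $\|D\|_{L^5_tL^{10}_x}+\|(D,D_t)\|_{L^\infty_t\mathcal H}\le C\|F\|_{L^1_tL^2_x}$. Finite propagation speed holds for the free wave equation in the energy class. A solution on $(0,t_0]$ extends slightly beyond $t_0$, so $t_0$ may be treated as an interior time.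

### 2.4 Null lines

Write $p=t+r$, $q=t-r$ and
$$v_\pm=v_r\pm v_t,\qquad F=v^5r^{-4},\qquad G=\frac{v^6}{6r^4},\qquad e_\pm=\tfrac12(v_t^2+v_r^2)\pm G .$$
Then $v_+=2\partial_pv$ and $v_-=-2\partial_qv$. On a $p$-line ($p$ constant, outward direction $(-1,1)$ in $(t,r)$) the outward $r$-derivative of $v$ is $v_-$. On a $q$-line (outward direction $(1,1)$) it is $v_+$.

Let $(u,u_t)\in C(I;\mathcal H)$ be a radial distributional solution, $I$ an open interval. By Section 2.2, $u\mapsto v_r$ and $u_t\mapsto v_t$ are, up to the factor $4\pi$, isometries into $L^2(0,\infty)$. So $v_t,v_r\in C(I;L^2(0,\infty))$, and $v=\int_0^rv_r$ and $F$ are continuous on $I\times(0,\infty)$. Testing $\Box u=u^5$ against $\psi(t,r)/r$ with $\psi$ compactly supported in $r>0$ gives $v_{tt}-v_{rr}=F$ in the sense of distributions. We need four consequences.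

**Fact N1 (representation).** On a closed characteristic rectangle in $I\times(0,\infty)$ let $v_F=\frac14\iint F\,dp\,dq$, integrated from two fixed sides. Then $v_F\in C^1$ and $\partial_p\partial_qv_F=\frac14F$ is continuous. The function $v-v_F\in H^1$ satisfies $\partial_p\partial_q(v-v_F)=0$, so $\partial_p(v-v_F)$ depends on $p$ only and $\partial_q(v-v_F)$ on $q$ only:
$$v=f_1(p)+f_2(q)+v_F,\qquad f_1,f_2\in H^1.\tag{2.6}$$

**Fact N2 (transport).** As $v_F\in C^1$, $\partial_pv$ exists classically at a point iff $f_1$ is differentiable at the corresponding $p$. Passing through overlapping rectangles, on a connected segment of a $p$-line $\partial_pv$ exists everywhere or nowhere, and for a.e. $p$ it exists. For such $p$, $v_+=2f_1'(p)+2\partial_pv_F$ is $C^1$ along the $p$-line, and since $\partial_r-\partial_t=-2\partial_q$,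
$$(\partial_r-\partial_t)v_+=-F\ \text{ on a.e. $p$-line},\qquad(\partial_r+\partial_t)v_-=-F\ \text{ on a.e. $q$-line}.\tag{2.7}$$
Along *every* null line $v$ is locally absolutely continuous with locally $L^2$ derivative: $v_+$ along $q$-lines, $v_-$ along $p$-lines.

**Fact N3 (curves).** If $R>0$ is $\frac12$-Lipschitz, then $t\mapsto t\pm R(t)$ are bi-Lipschitz, so by (2.6) $t\mapsto v(t,R(t))$ is locally absolutely continuous with a.e. derivative
$$\tfrac12(1+R')v_+-\tfrac12(1-R')v_-=v_t+R'v_r .$$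

**Fact N4 (energy identity).** Let $\Omega\subset I\times(0,\infty)$ be a compact polygon with sides on lines $t$, $r$, $p$ or $q=$ const, and outward normal $(n_t,n_r)$. Then
$$\oint_{\partial\Omega}\big(e_-n_t-v_tv_rn_r\big)d\sigma=0.\tag{2.8}$$
On a side $p=$ const the integrand is, with respect to $|dt|$, $\pm(\frac12v_-^2-G)$, and on a side $q=$ const it is $\pm(\frac12v_+^2-G)$, with the sign of $n_t$.

*Proof.* The formula for null sides: if $p=$ const, then $n=\pm(1,1)/\sqrt2$ and $d\sigma=\sqrt2|dt|$, so $\frac12(v_t^2+v_r^2)n_t-v_tv_rn_r$ becomes $\pm\frac12(v_t-v_r)^2$. The case $q=$ const is the same with $n=\pm(1,-1)/\sqrt2$. Now cut $\Omega$ by lines $t=$ const, $r=$ const into pieces, each inside a rectangle as in N1. On one piece choose smooth $f_i^k\to f_i$ in $H^1$ and $F^k\in C^1$ with $F^k\to F$ uniformly, and put $v^k=f_1^k+f_2^k+v_{F^k}\in C^2$. Then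
$$\partial_t\tfrac12\big((v_t^k)^2+(v_r^k)^2\big)-\partial_r(v^k_tv^k_r)=F^kv_t^k .$$
Integrate over the piece and let $k\to\infty$. The boundary terms converge: $\partial v_{F^k}\to\partial v_F$ uniformly, $(f_1^k)'\to f_1'$ in $L^2$ on each side not in a $p$-line, $(f_2^k)'\to f_2'$ in $L^2$ on each side not in a $q$-line, and sides in $p$-lines (resp. $q$-lines) do not involve $f_1'$ (resp. $f_2'$). On sides $t=$ const the limit is given by the elements $v_t(t),v_r(t)$ of $L^2$, because both are continuous in $t$ with values in $L^2_{loc}$. The right side tends to $\iint Fv_t=\iint\partial_tG=\oint Gn_t\,d\sigma$. The last step is Green's formula for $G\in H^1\cap C$, justified since $v^k\to v$ uniformly and in $H^1$. Add over pieces; interior sides cancel. $\square$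

If $\Omega$ is unbounded in $r$ over a compact time interval, (2.8) holds with no contribution from $r=\infty$. Truncate at $r=\rho$: since $v_tv_r\in L^1(dt\,dr)$, the term on $r=\rho$ tends to $0$ along a sequence $\rho\to\infty$, and $G\in L^1(dr)$ uniformly in $t$.

### 2.5 Strong limits away from the axis

**Fact N5.** If $u$ is a radial solution on $(t',t'']$ with $\sup\|(u,u_t)\|_{\mathcal H}<\infty$, then for every $\varepsilon>0$, $(\nabla u,u_t)(t)$ converges in $L^2(\{|x|>\varepsilon\})$ as $t\downarrow t'$.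

*Proof.* Let $\chi(r)$ be smooth, $\chi=0$ for $r\le\varepsilon/2$, $\chi=1$ for $r\ge\varepsilon$. Then $z=\chi v$ solves $z_{tt}-z_{rr}=\chi F-2\chi'v_r-\chi''v$. The right side is bounded in $L^2_r$ uniformly in $t$, because $|v|\le Cr^{1/2}$ and $|F|\le Cr^{-3/2}$ with $C$ depending on the bound for $u$. By Duhamel on the line $(z_t,z_r)(t)$ converges in $L^2$. By (2.5) applied to differences, which vanish near $r=0$, $z/r$ converges in $L^2$. Finally $ru_r=v_r-v/r$. $\square$

## 3. Evolution in $r$, the energy of the axis, and the curve $r=\ell(t)$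

**Why not forward in time.** The natural first attempt is to write $u=W_{\lambda(t)}+\eta$ and to solve for $\eta$ as time runs. The linear part is governed by $-\triangle-5W_\lambda^4$, and its quadratic form is not nonnegative. Since $-\triangle W=W^5$,
$$\int\big(|\nabla W|^2-5W^6\big)dx=-4\int W^6dx<0 .$$
So energy does not control $\eta$: there is an unstable direction that must be fought while $\lambda$ is prescribed.

**Reading (2.1) in the other direction.** As an evolution in $r$, $v_{rr}-v_{tt}=-v^5r^{-4}$ is a one-dimensional *defocusing* wave equation with a coefficient that decreases in the evolution variable. Its natural data live on the time axis: $v(t,0)=0$ and $v_r(t,0)=u(t,0)=:a(t)$, a free function. The points determined by the half-axis $\{t>0\}$ are exactly those of the cone $r<t$.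

The simplest case can be done by hand. If $a\equiv1/\mu$ is constant, the solution does not depend on $t$ and solves the ODE $v_{rr}=-v^5r^{-4}$, $v(0)=0$, $v_r(0)=1/\mu$. By Section 2.1 it is $\Phi(\mu,r)$, so $u=W_\lambda$ with $\lambda=\mu^{-2}$. This suggests prescribing $u(t,0)=\lambda(t)^{1/2}$ with variable $\lambda$.

**Where the obvious energy estimate stops.** Multiplying by $v_r$ gives
$$\partial_re_+-\partial_t(v_rv_t)=-\tfrac23v^6r^{-5}\le0 .\tag{3.1}$$
Integrating (3.1) from the axis over the triangle below $(t,r)$ bounds the null fluxes at $(t,r)$ by $\frac12\int_{t-r}^{t+r}a^2=\frac12\int_{t-r}^{t+r}\lambda$. We need a bound up to $r\to t$, and there this is $\int_0\lambda\,dt=\infty$, because $t\lambda\to\infty$. Dropping the nonlinearity does not help: for $a=t^{-(1+\nu)/2}$ with $\nu\ge1$ the solution $\frac12\int_{t-r}^{t+r}a$ of $v_{rr}=v_{tt}$ tends to infinity as $r\to t$.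

**What gets past it.** The infinite axis energy is the energy of the bubble, and the damping in (3.1) destroys it as $r$ grows. For the static profile, $e_+=\frac1{2\mu^2}$ at $r=0$, but $e_+\le C\mu^{10}r^{-6}+C\mu^6r^{-4}$ once $r\ge\mu^2$. So near the axis we do not use energy. We compare $v$ with $\Phi(\mu(t),r)$ pointwise up to a curve $r=\ell(t)$, where $\ell\gg\mu^2$ but $\ell$ is at most the time on which $\mu$ varies, and start the energy estimate on that curve. There $v$ has flattened to about $\sqrt3\mu(t)$, and what remains is $v_t\sim\mu'$, so $e_+\lesssim\mu^2/\ell^2$. All we have to ask is $\int\mu^2\ell^{-2}dt<\infty$.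

We write (ii′) for (ii) with $|\eta_t|^2$ replaced by $|u_t|^2$. It makes sense for any function $\lambda$.

**Theorem B.** Let $\mu\in C^2(0,T)$, $\mu>0$, and $\ell:(0,T)\to(0,\infty)$ satisfy

* (H1) $\ell$ is $\frac18$-Lipschitz and $\ell(t)\le t/8$;
* (H2) $|\mu'|\le\mu/(8\ell)$ and $|\mu''|\le\mu/\ell^2$;
* (H3) $\int_0^T\mu^2\ell^{-2}dt<\infty$.

Let $\lambda=\mu^{-2}$. For every $\delta>0$ there are $t_0>0$ and a radial solution on $(0,t_0]$, blowing up precisely at $r=t=0$, with (i), (ii′), (iii), (iv), $u(t,0)=\lambda(t)^{1/2}$ and $|E(u,u_t)-E(W,0)|<\delta$. If moreover $t\mu'(t)^2\to0$, then (ii) holds literally.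

**Example (pure powers).** Let $\lambda=t^{-1-\nu}$ with $\nu>0$ constant, so $\mu=t^{(1+\nu)/2}$, and take $\ell=ct$ with $c=\frac1{8(1+\nu)}$. Then $\mu'=\frac{1+\nu}2\mu/t\le\mu/(8\ell)$ and $|\mu''|=\frac{(1+\nu)|\nu-1|}4\mu/t^2\le\mu/\ell^2$. Further $\int_0\mu^2\ell^{-2}dt=c^{-2}\int_0t^{\nu-1}dt<\infty$ and $t\mu'^2=\frac{(1+\nu)^2}4t^\nu\to0$. So Theorem B covers every constant $\nu>0$. For $\nu=0$ and $\ell=ct$ the integral in (H3) diverges.

## 4. The sideways Cauchy problem has a global solution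

**Lemma 1.** Let $a\in C^1(0,T)$, $a>0$, $\mathcal D=\{(t,r):0\le r<\min(t,T-t)\}$. There is $v\in C^2(\mathcal D)$ with
$$v_{rr}-v_{tt}+v^5r^{-4}=0\ (r>0),\qquad v(t,0)=0,\quad v_r(t,0)=a(t).$$
The function $u=v/r$ (with $u(t,0)=a(t)$) is $C^1$ in $(t,x)$ on $\{|x|<\min(t,T-t)\}$ and solves $\Box u=u^5$ there in the distributional sense.

Fix a triangle $\Delta=\{|t-t_*|\le R_0-r,\ 0\le r\le R_0\}$ with $R_0<\min(t_*,T-t_*)$.

**Step 1: solve a truncated equation.** The aim is a globally Lipschitz problem whose sideways energy still decreases. Let $f_N(u)=u^5$ for $|u|\le N$ and $f_N(u)=\operatorname{sgn}(u)(5N^4|u|-4N^5)$ for $|u|>N$. It is $C^1$, odd and Lipschitz. It satisfies $|f_N|\le|u|^5$ (a tangent line lies below a convex graph), and $f_N(u)/u$ is nondecreasing in $|u|$. Hence $F_N=\int_0^uf_N=\int_0^u\frac{f_N(y)}y\,y\,dy$ satisfies $0\le2F_N\le uf_N$. Consider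
$$v(t,r)=\tfrac12\int_{t-r}^{t+r}a-\tfrac12\int_0^r\int_{|t'-t|\le r-r'}h\,dt'dr',\qquad h=r'f_N(v/r').\tag{4.1}$$
In terms of $u=v/r\in C(\Delta)$ this is a Volterra equation. If two inputs differ by at most $\delta(r')$ at heights up to $r'$ ($\delta$ nondecreasing), the outputs differ by at most $\frac1r\int_0^r(r-r')r'L\delta(r')dr'\le L\int_0^rr'\delta(r')dr'$, $L$ being the Lipschitz constant of $f_N$. Iteration gives a unique solution with $u$ continuous.

**Step 2: regularity of $v$.** Differentiating (4.1),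
$$v_t=\tfrac12[a(t+r)-a(t-r)]-\tfrac12\int_0^r[h(t+r-r',r')-h(t-r+r',r')]dr',$$
$$v_r=\tfrac12[a(t+r)+a(t-r)]-\tfrac12\int_0^r[h(t+r-r',r')+h(t-r+r',r')]dr',$$
so $v\in C^1$. Then $h_t=f_N'(v/r)v_t$ is continuous up to $r=0$, so the two formulas may be differentiated once more: $v\in C^2(\Delta)$. In $v_{rr}$ the upper limit of the integral contributes $-h(t,r)$, and the rest equals $v_{tt}$. So $v_{rr}-v_{tt}=-h$.

**Step 3: a bound on $u$ that does not depend on $N$.** Let $A_0=\sup a$ and $E_0=\int a^2$ over the base of $\Delta$. Near the axis, with $U(r)=\sup_{\Delta,r'\le r}|u|$, (4.1) and $|f_N|\le|u|^5$ give $U\le A_0+\frac{r^2}6U^5$. Since $U$ is continuous and $U(0)\le A_0$, $U\le2A_0$ for $r\le r_0:=1/(4A_0^2)$: if $U=2A_0$ at such an $r$, the right side is at most $A_0+\frac{32A_0^5}{6\cdot16A_0^4}=\frac43A_0$, a contradiction. Away from the axis use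
$$\partial_r\big[\tfrac12(v_r^2+v_t^2)+r^2F_N(v/r)\big]-\partial_t(v_rv_t)=r\big(2F_N(u)-uf_N(u)\big)\le0 ,$$
where $\partial_r(r^2F_N(v/r))=2rF_N+rf_Nv_r-ruf_N$. Integrate over $\{|t'-t|\le r-r'\}$. The base contributes at most $\frac12E_0$ (there $v_t=0$, $v_r=a$, $r^2F_N(u)=0$). On the side along the $q$-line from $(t-r,0)$ to $(t,r)$ the flux with respect to $dt'$ is $\frac12v_+^2+r^2F_N$, and on the other side it is $\frac12v_-^2+r^2F_N$. So $\int\frac12v_+^2dt'\le\frac12E_0$, hence $|v(t,r)|\le(rE_0)^{1/2}$ and $|u|\le r_0^{-1/2}E_0^{1/2}$ for $r\ge r_0$. With $N>\max(2A_0,r_0^{-1/2}E_0^{1/2})$ we have $f_N(u)=u^5$ on $\Delta$.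

**Step 4: gluing.** By Gronwall, solutions of (4.1) with $f_N(u)$ replaced by $u^5$ and $u$ continuous are unique. The value at $(t,r)$ is therefore determined by the triangle with base $[t-r,t+r]$, so the solutions on different $\Delta$ agree where both are defined and give $v\in C^2(\mathcal D)$.

**Step 5: regularity of $u$.** From $v(t,0)=0$ and $h(t,0)=0$ we get $v_{rr}(t,0)=0$. So $u_r=r^{-2}(rv_r-v)=r^{-2}\int_0^rr'v_{rr}dr'\to0$ and $u_t=v_t/r\to v_{tr}(t,0)=a'(t)$, locally uniformly as $r\to0$. Hence $u\in C^1$. The equation holds classically for $x\ne0$. It holds distributionally across $x=0$, since in Green's formula the boundary terms on $|x|=\varepsilon$ are $O(\varepsilon^2)$. $\square$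

## 5. Proof of Theorem B

Take $v$ from Lemma 1 with $a=1/\mu$. Let $v_0=\Phi(\mu(t),r)$, $w=v-v_0$, and $\epsilon(t)^2=\int_0^{2t}\mu^2\ell^{-2}ds$ for $t\le T/2$. Then $\epsilon$ is nondecreasing and tends to $0$ by (H3).

If $t\le T/2$ and $|t'-t|\le\ell(t)$, then $\frac78\ell(t)\le\ell(t')\le\frac98\ell(t)$ by (H1), and $|\log(\mu(t')/\mu(t))|\le\ell(t)\cdot\frac1{8\cdot\frac78\ell(t)}=\frac17$ by (H2). Integrating $\mu^2\ell^{-2}$ over $|t'-t|\le\ell(t)$ gives
$$\frac{\mu(t)^2}{\ell(t)}\le C\epsilon(t)^2\to0.\tag{5.1}$$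
In particular $t\lambda=t/\mu^2\ge8\ell/\mu^2\to\infty$, which is (iii).

### 5.1 The core $r\le\ell(t)$: pointwise comparison with the bubble

**Step 1.** The aim is the following: there is $T_1\le T/4$ such that for $t\le T_1$ and $0\le r\le\ell(t)$
$$|w_\pm(t,r)|\le C\mu(t)\,r\,\ell(t)^{-2},\qquad|w(t,r)|\le C\mu(t)\,r^2\ell(t)^{-2}.\tag{5.2}$$
Fix $t_*$, write $\ell_*=\ell(t_*)$, $\mu_*=\mu(t_*)$, and work in $\Delta=\{|t-t_*|\le\ell_*-r\}\subset\mathcal D$, where $\mu$ and $\ell$ are comparable to $\mu_*$ and $\ell_*$. Since $v_{0,rr}=-v_0^5r^{-4}$,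
$$w_{rr}-w_{tt}=S:=v_{0,tt}-r^{-4}(v^5-v_0^5),\qquad w=w_r=w_t=0\ \text{ at }r=0 ;$$
here $w_r(t,0)=a-Q'(0)/\mu=0$. By (2.2), (2.3) and (H2), $|v_{0,tt}|=|\mu''P-2\mu'^2\mu^{-1}\rho P'|\le C\mu_*\ell_*^{-2}$. As $(\partial_r\mp\partial_t)w_\pm=S$,
$$w_\pm(t,r)=\int_0^rS\big(t\pm(r-r'),r'\big)dr' .$$
Let $A(r)=\sup\{|w_\pm|:\Delta,\ r'\le r\}$, a continuous nondecreasing function with $A(0)=0$. Since $w_r=\frac12(w_++w_-)$, $|w|\le rA(r)$. From $v_0/r=\mu^{-1}W(r/\mu^2)\le\min(\mu^{-1},\sqrt3\mu/r)$,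
$$(v_0/r)^4\le Ck(r),\qquad k(r)=\min(\mu_*^{-4},\mu_*^4r^{-4}),\qquad\int_0^\infty rk\,dr=\tfrac12+\tfrac12=1 .$$
With $|v^5-v_0^5|\le C(v_0^4+w^4)|w|$ we obtain
$$A(r)\le C\mu_*\ell_*^{-2}r+C\int_0^r\big(r'k(r')+r'A(r')^4\big)A(r')\,dr'.$$
As long as $\int_0^rr'A^4\le1$, Gronwall gives $A(r)\le C\mu_*\ell_*^{-2}r$. The essential point is that the potential of the bubble has mass $\int rk\,dr=1$ whatever $\mu_*$ is. Then $\int_0^rr'A^4\le C\mu_*^4\ell_*^{-8}\ell_*^6=C(\mu_*^2/\ell_*)^2<1$ for $t_*$ small, by (5.1). By continuity the bound holds up to $r=\ell_*$, and $t=t_*$ gives (5.2).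

### 5.2 The outer part $\ell(t)\le r<t$: energy from the curve

Let $\Gamma=\{r=\ell(t)\}$.

**Step 2: the density on $\Gamma$.** By (5.2), (2.3) and (5.1), on $\Gamma$
$$|v_{0,t}|\le C|\mu'|\le\frac{C\mu}\ell,\quad |v_{0,r}|\le C\mu^5\ell^{-3}\le\frac{C\mu}\ell,\quad|w_\pm|\le\frac{C\mu}\ell,\quad|v|\le C\mu,\quad G\le C\mu^6\ell^{-4}\le\frac{C\mu^2}{\ell^2}.$$
Hence
$$e_+|_\Gamma\le C\mu^2\ell^{-2}.\tag{5.3}$$

**Step 3: null fluxes.** The aim is to control $v_\pm$ on null segments that end on $\Gamma$. Let $t\le T_1/2$ and $X=(t,r)$ with $\ell(t)\le r<t$. Going inward from $X$ along the $q$-line, $(t-\sigma,r-\sigma)$, the function $r-\sigma-\ell(t-\sigma)$ strictly decreases, is $\ge0$ at $\sigma=0$ and negative as $\sigma\to r$. So $\Gamma$ is met exactly once, at a time $t_-\le t$ with $t_->t-r$. Likewise along the $p$-line, at a time $t_+\ge t$ with $t_+<t+r<2t$. Integrate (3.1) over the region between $\Gamma$ and the two null segments; here $v\in C^2$ and $\Gamma$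 is Lipschitz. On $\Gamma$ the outward normal times $d\sigma$ is $(\ell',-1)dt$, and on the null sides the fluxes are as in Lemma 1, Step 3. Therefore
$$\int_{t_-}^t\big(\tfrac12v_+^2+G\big)dt'+\int_t^{t_+}\big(\tfrac12v_-^2+G\big)dt'\le\int_{t_-}^{t_+}(e_++\ell'v_rv_t)|_\Gamma dt'\le C\epsilon(t)^2,\tag{5.4}$$
by (5.3), $|v_rv_t|\le e_+$ and $t_+<2t$.

**Step 4: size of $v$.** Integrate $v_+$ along the $q$-segment. At its foot $|v|\le C\mu(t_-)\le C\epsilon(t)\ell(t_-)^{1/2}$ by (5.1), and $\ell(t_-)\le r$, $t-t_-\le r$. With Cauchy–Schwarz and (5.4),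
$$|v(t,r)|\le C\epsilon(t)r^{1/2}\qquad(\ell(t)\le r<t).\tag{5.5}$$

**Step 5: energy on time slices.** The aim is to pass from fluxes to $\int(v_t^2+v_r^2)dr$. Let $\ell(t)<r_1<t$, let $t_+$ belong to $(t,r_1)$, and integrate $\partial_te_-=\partial_r(v_rv_t)$ over $\{t\le t'\le t_+,\ \ell(t')\le r'\le t+r_1-t'\}$:
$$\int_{\ell(t)}^{r_1}e_-(t,r)dr=\int_t^{t_+}(\ell'e_-+v_rv_t)|_\Gamma dt'+\int_t^{t_+}\big(\tfrac12v_-^2-G\big)dt'\le C\epsilon(t)^2$$
by (5.3) and (5.4). By (5.5), (2.5) and (5.1),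
$$\int_\ell^{r_1}G\,dr\le C\epsilon^4\int_\ell^{r_1}v^2r^{-2}dr\le C\epsilon^4\Big(\epsilon^2+\int_\ell^{r_1}v_r^2dr\Big).$$
For $\epsilon$ small this is absorbed. After decreasing $T_1$ and letting $r_1\to t$,
$$\int_{\ell(t)}^t(v_t^2+v_r^2)dr\le C\epsilon(t)^2.\tag{5.6}$$

### 5.3 The expansion in the cone and the trace on its boundary

**Step 6: (ii′), and literal (ii).** Put $u=v/r$ and $\eta=w/r$. By (5.2), (5.6) and $\int_\ell^\infty v_{0,r}^2dr=\int_{\ell/\mu^2}^\infty Q'^2d\rho\to0$,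
$$\int_0^tw_r^2dr\le C\mu^2/\ell+C\epsilon^2+o(1)\to0,\qquad\int_0^tv_t^2dr\le C\mu^2/\ell+C\epsilon^2\to0 .$$
(In the core $v_t=w_t+\mu'P$, and $\int_0^\ell(\mu'P)^2\le C\mu^2/\ell$.) By (2.4), $\int_{|x|<t}|\nabla\eta|^2\le4\pi\int_0^tw_r^2\to0$. Since $w^2/r\le\int_0^tw_r^2$, Hardy gives $\int_{|x|<t}\eta^6=4\pi\int_0^tw^6r^{-4}dr\le C(\int_0^tw_r^2)^3\to0$. This is (ii′). Finally $\partial_tW_\lambda=\mu'P/r$, so
$$\int_{|x|<t}|\partial_tW_\lambda|^2dx=4\pi\mu'^2\int_0^tP(r/\mu^2)^2dr\le Ct\mu'^2,\tag{5.7}$$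
and (ii) holds literally if $t\mu'^2\to0$.

**Step 7: the trace.** The exterior problem needs boundary values on $r=t$. By (5.6), $b(t)=\lim_{r\uparrow t}v(t,r)$ exists, and $|b(t)|\le C\epsilon(t)t^{1/2}$ by (5.5). Fix $0<\sigma<t\le T_1/2$. For small $q_0>0$ the line $q=q_0$ leaves $\Gamma$ at a time $s_f=q_0+\ell(s_f)\le q_0+\frac18s_f$, so $s_f\le\frac87q_0<\sigma$. The function $V_{q_0}(s)=v(s,s-q_0)$ on $[\sigma,t]$ has derivative $v_+$, with $\int_\sigma^t(V_{q_0}')^2\le C\epsilon(t)^2$ by (5.4), and is bounded by (5.5). As $q_0\to0$, $V_{q_0}(s)\to b(s)$ for every $s$. So every weak $H^1(\sigma,t)$ limit point of $V_{q_0}$ is $b$, and by lower semicontinuity, then $\sigma\to0$,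
$$\int_0^tb'(s)^2ds\le C\epsilon(t)^2.\tag{5.8}$$

### 5.4 Extension to all of $\mathbb R^3$

Fix $t_0\le T_1/2$ small and $\epsilon_*:=\epsilon(t_0)$. Take data at time $t_0$ equal to $(u,u_t)(t_0)$ for $|x|<t_0$ and to $(b(t_0)/r,0)$ for $|x|\ge t_0$. The traces at $|x|=t_0$ agree and the energy is finite, so the data lie in $\mathcal H$. Let $\tilde u$ be the maximal $\mathcal H$-solution, with backward lifespan $(T_-,t_0]$, $T_*=\max(T_-,0)$, $\tilde v=r\tilde u$.

**Step 8: $\tilde u=u$ on $\{|x|<t\}$, $T_*<t\le t_0$.** Two different constructions must be identified in the cone. Let $\varepsilon>0$, $K=\{|x|<t-\varepsilon\}$. For $t'>\varepsilon$, $u$ is $C^1$ and bounded on $\overline K\cap\{t'\le t\le t_0\}$. Let $d=\tilde u-u$ and let $D$ solve $\Box D=1_K(\tilde u^5-u^5)$ with zero data at $t_0$. In $K$, $d-D$ is an energy-class free wave with zero data on $|x|<t_0-\varepsilon$, and $K$ is in the backward domain of dependence of this ball, so $d=D$ on $K$. By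 Strichartz and Hölder on $I=[t_0-\sigma,t_0]$,
$$\|d1_K\|_{L^5_IL^{10}}\le C\big(\|\tilde u\|^4_{L^5_IL^{10}}+\|u1_K\|^4_{L^5_IL^{10}}\big)\|d1_K\|_{L^5_IL^{10}},$$
so $d=0$ on $K$ for $\sigma$ small. Iterate in $t$, then let $\varepsilon\to0$.

**Step 9: the exterior stays small.** The claim is
$$n(t):=\int_{r>t}(\tilde v_t^2+\tilde v_r^2)dr\le C\epsilon_*^2\qquad(T_*<t\le t_0).\tag{5.9}$$
The function $n$ is continuous, because $\tilde v_t,\tilde v_r\in C(L^2(0,\infty))$ and multiplication by $1_{\{r>t\}}$ is strongly continuous in $t$. Also $n(t_0)=0$, since at $t_0$ the exterior data are $\tilde v=b(t_0)$, $\tilde v_t=0$. By Step 8 and continuity of $\tilde v$, $\tilde v(s,s)=b(s)$, so by N2 $\tilde v_+=b'$ along $r=s$. The identity (2.8) on $\{t\le s\le t_0,\ r>s\}$ (on the side $q=0$ the outward normal has $n_t>0$) reads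
$$\tfrac12n(t)-\int_{r>t}G(t)=\tfrac12n(t_0)-\int_{r>t_0}G(t_0)+\int_t^{t_0}\Big(\tfrac12b'^2-\frac{b^6}{6s^4}\Big)ds .$$
With (5.8), $n(t)\le C\epsilon_*^2+2\int_{r>t}G(t)$. For $r\ge t$, $\tilde v^2/r\le2(b(t)^2/t+n(t))$. With (2.5) and $b^2/t\le C\epsilon_*^2$,
$$\int_{r>t}G\,dr\le\tfrac16\sup_{r\ge t}\Big(\frac{\tilde v^2}r\Big)^2\int_{r>t}\frac{\tilde v^2}{r^2}dr\le C(\epsilon_*^2+n(t))^3 .$$
So $n\le C\epsilon_*^2+C(\epsilon_*^2+n)^3$. Starting from $n(t_0)=0$, for $\epsilon_*$ small the continuous function $n$ cannot reach $2C\epsilon_*^2$. This is (5.9). By (2.4),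
$$\int_{|x|>t}\big(|\nabla\tilde u|^2+\tilde u_t^2+\tilde u^6\big)dx\le C\epsilon_*^2 .\tag{5.10}$$
This is $<\delta$ for $t_0$ small, which is (iv) once $T_*=0$. The bounds of Step 6 hold uniformly on $(0,t_0]$, so $\sup_{(T_*,t_0]}\|(\tilde u,\tilde u_t)\|_{\mathcal H}<\infty$, which is (i) once $T_*=0$.

**Step 10: $T_-=0$ and no extension exists.** Suppose $T_->0$. On $\{|x|\le T_-/2,\ T_-<t\le t_0\}$, $\tilde u=u$, and $u$ is $C^1$ up to $t=T_-$. On $|x|>T_-/4$ use N5. So $(\tilde u,\tilde u_t)(t)$ converges in $\mathcal H$ as $t\downarrow T_-$, which contradicts maximality. Hence $T_-\le0$. If the solution extended past $t=0$ in $C(\cdot;\mathcal H)$, then $(\tilde u,\tilde u_t)(t)$ would converge strongly as $t\to0^+$ and $\int_{|x|<t}|\nabla\tilde u|^2\to0$. But by (ii′) and $t\lambda\to\infty$ this integral tends to $\|\nabla W\|_{L^2}^2>0$. So $T_-=0$ and no extension exists.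

**Step 11: the singularity is only at the origin.** By N5 and (i), $(\tilde u,\tilde u_t)(t)$ converges in $\dot H^1\times L^2(|x|>\varepsilon)$ for every $\varepsilon$, to the restriction of some $(u_0^*,u_1^*)\in\mathcal H$ (the weak limit in $\mathcal H$). Let $u^*$ be the $\mathcal H$-solution with these data at $t=0$. The function equal to $\tilde u$ for $t>0$ and to $u^*$ for $t\le0$ is continuous in time with values in $\dot H^1\times L^2(|x|>\varepsilon)$ and solves $\Box u=u^5$ in $\{|x|>\varepsilon\}$, for every $\varepsilon>0$. So $\tilde u$ continues as an energy solution near every $(0,x_0)$, $x_0\ne0$.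

**Step 12: energy and axis values.** Let $t\to0$ in the conserved energy. By (ii′) and (iii) the cone contributes $E(W,0)$ in the limit, and by (5.10) the exterior $O(\epsilon_*^2)$. So $|E-E(W,0)|\le C\epsilon_*^2<\delta$ for $t_0$ small. Finally $\tilde u(t,0)=u(t,0)=a(t)=\lambda(t)^{1/2}$. This proves Theorem B. $\square$

## 6. The explicit oscillating rates: proof of Theorem A

Let $\nu$ be as in (1.1), $N(s)=s\nu$ and $\mu=t^{(1+\nu)/2}=e^{-(s+N)/2}$. The values of $\liminf\nu$ and $\limsup\nu$ are read off as $s\to\infty$. The reason for $\sin\log s$ is that $s\,\partial_s$ of it is bounded. Indeed $N'=\nu+s\nu'$ and $N''=2\nu'+s\nu''$, and in all three cases, for large $s$,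
$$N\ge s^{1/2},\qquad|N'|+|N''|\le C_0\log s ,$$
where $C_0$, and $C_1$ below, may depend on $\alpha,\beta$.

**Step 1: (H1) and (H2).** As $t\partial_t=-\partial_s$,
$$t\mu'=\tfrac12(1+N')\mu,\qquad t^2\mu''=(\partial_s^2+\partial_s)\mu=\big(\tfrac14(1+N')^2-\tfrac12N''-\tfrac12(1+N')\big)\mu ,$$
so $|t\mu'|\le C_1(\log s)\mu$ and $|t^2\mu''|\le C_1^2(\log s)^2\mu$. Put $\ell=c\,t/\log s$ with $c\le\min\big(\frac18,\frac1{8C_1}\big)$. For $t$ small, $0\le\ell'=\frac c{\log s}+\frac c{s(\log s)^2}\le\frac18$ and $\ell\le t/8$. Moreover $|\mu'|\le C_1(\log s)\mu/t\le\mu/(8\ell)$ and $|\mu''|\le\mu/\ell^2$.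

**Step 2: (H3) and literal (ii).** Since $\mu^2=te^{-N}$ and $dt/t=-ds$,
$$\int\mu^2\ell^{-2}dt=c^{-2}\int e^{-N}(\log s)^2ds<\infty,\qquad t\mu'^2\le C_1^2(\log s)^2e^{-N}\to0 .$$
Theorem B applies, with (ii) literal, and its parameter $\delta$ may be decreased to bring the energy as close to $E(W,0)$ as desired. If $\alpha>0$ and the term $s^{-1/2}$ is dropped, then $N\ge\alpha s$ for $\alpha<\infty$ and the argument is unchanged (for $\alpha=\infty$ the term is not there). With $\alpha=1$, $\beta=3$ this is $\nu=2+\sin\log\log(1/t)$.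

**Step 3: the converse.** Condition (iii) says $t^{-\nu(t)}\to\infty$, so $\nu>0$ for small $t$ and $\liminf\nu\ge0$. $\square$

So $\nu$ may be bounded without a limit, and it may be unbounded.

## 7. All rates: absolutely continuous profiles with $m'\in L^2$

**Theorem C.** (1) Let $\lambda:(0,t_0]\to(0,\infty)$ be any function. There is a solution blowing up precisely at $r=t=0$ with (i), (ii′), (iii), (iv) for the rate $\lambda$ (restricted to small $t$) if and only if there is an absolutely continuous $m:[0,t_1]\to[0,\infty)$ with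
$$m(0)=0,\quad m>0\text{ on }(0,t_1],\quad m'\in L^2(0,t_1),\quad\lambda(t)m(t)^2\to1\ (t\to0^+).\tag{7.1}$$
If (7.1) holds, such solutions exist for every $\delta>0$.
(2) If $\lambda$ is differentiable, then (i)–(iv) with (ii) literal is realizable if and only if (7.1) holds and $t\,\mu'(t)^2\to0$, where $\mu=\lambda^{-1/2}$.

**Corollary D.** If $\lambda\in C^1$ and $|t\lambda'|\le K\lambda$, then $\lambda$ is a rate for (i)–(iv) if and only if $\int_0\frac{dt}{t^2\lambda(t)}<\infty$. For example $\lambda=t^{-1}|\log t|^b$ is a rate if and only if $b>1$.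

Why does an auxiliary $m$ appear? The rate is determined only up to asymptotic equivalence: if $\tilde\lambda/\lambda\to1$, then $\|W_{\tilde\lambda}-W_\lambda\|_{\dot H^1\cap L^6}\to0$ by scaling and continuity, so (ii′) does not distinguish $\tilde\lambda$ from $\lambda$. The given $\lambda$ may even be discontinuous, and (7.1) asks for one good representative. The extra condition in (2) is not automatic. Take $\mu=t^{(1+\nu)/2}\big(1+t\sin(e^{1/t})\big)$ with $\nu>0$. Then (7.1) holds with $m=t^{(1+\nu)/2}$, but $\mu'$ contains the term $-t^{(1+\nu)/2}t^{-1}e^{1/t}\cos(e^{1/t})$ and $t\mu'^2$ does not tend to $0$. An example for (7.1) itself: $m=t^{1/2}|\log t|^{-b/2}$ has $m'^2\sim\frac1{4t|\log t|^b}$, so $m'\in L^2$ near $0$ exactly when $b>1$.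

We use the uncentered maximal function $\mathcal Mf(t)=\sup_{J\ni t}|J|^{-1}\int_J|f|$, over intervals $J$, which is bounded on $L^2(\mathbb R)$.

### 7.1 From $m$ to a pair $(\mu,\ell)$

**Lemma 2.** If $m$ is as in (7.1) on $[0,T]$, there are $T''>0$, $\mu\in C^\infty(0,T'')$ and $\ell$ satisfying (H1)–(H3) on $(0,T'')$ with $\mu/m\to1$.

The difficulty is that (H2) is pointwise while $m'$ is only in $L^2$. The length on which $m$ is nearly constant is about $m/M$ with $M$ a maximal function, and it must be made Lipschitz.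

**Step 1: definition of $\ell$.** Let $M=\mathcal M(|m'|1_{(0,T)})$. Then $M\in L^2$, $M>0$ on $(0,T)$, and $|m(t)-m(s)|\le|t-s|M(s)$. Let $B(t)=(\int_0^tM^2)^{1/4}\to0$. As $(B^4)'=M^2$,
$$\int_0^TM^2B^{-2}dt=2B(T)^2<\infty .$$
Put, with $\ell_0(s)=0$ if $M(s)=\infty$,
$$\ell_0(s)=\min\Big\{\frac s{32},\ \frac{B(s)m(s)}{M(s)}\Big\},\qquad\ell(t)=\sup_{0<s<T}\big(\ell_0(s)-\tfrac18|t-s|\big).$$
Then $\ell$ is $\frac18$-Lipschitz and $\ell\ge\ell_0\ge0$. Moreover $\ell>0$. If $\ell(t)=0$, then $\ell_0(s)\le\frac18|t-s|$ for all $s$, so for $s$ near $t$ the minimum is the second entry and $M(s)\ge8B(s)m(s)|t-s|^{-1}\ge c|t-s|^{-1}$ with $c>0$, contradicting $M\in L^2$. By Hardy, since $m^2/t\le\int_0^tm'^2\to0$,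
$$\int m^2\ell^{-2}\le\int m^2\ell_0^{-2}\le\int\big(32^2m^2t^{-2}+M^2B^{-2}\big)<\infty .$$

**Step 2: $m$ is nearly constant on the scale $\ell$.** Given $t$, choose $s$ with $\ell_0(s)-\frac18|t-s|\ge\frac12\ell(t)$. Then $\ell(t)\le2\ell_0(s)$ and $|t-s|\le8\ell_0(s)\le s/4$. So $s\le\frac43t$ and $\ell(t)\le s/16\le t/12$. If $|t'-t|\le2\ell(t)$, then $|t'-s|\le12\ell_0(s)$ and $|m(t')-m(s)|\le12\ell_0(s)M(s)\le12B(s)m(s)$. The same holds for $t'=t$, and for small $t$ it gives $m(s)\le2m(t)$. Hence for small $t$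
$$|m(t')-m(t)|\le48B(\tfrac43t)\,m(t)\qquad\text{if }|t'-t|\le2\ell(t).$$

**Step 3: smoothing.** Start from a small $\tau_0>0$ and let $\tau_{j+1}=\tau_j-\ell(\tau_j)$. Then $\tau_j\downarrow0$: a positive limit is impossible since $\ell$ is continuous and positive. Let $\chi$ be smooth and nondecreasing, $\chi=0$ on $(-\infty,\frac13]$, $\chi=1$ on $[\frac23,\infty)$, and on $[\tau_{j+1},\tau_j]$ put
$$\mu=m(\tau_{j+1})+\big(m(\tau_j)-m(\tau_{j+1})\big)\chi\Big(\frac{t-\tau_{j+1}}{\ell(\tau_j)}\Big).$$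
As $\mu$ is constant near each $\tau_j$, it is smooth. On $[\tau_{j+1},\tau_j]$, with $B=B(\frac43\tau_j)$, Step 2 gives $|\mu-m|\le CBm$. Since $\ell\le\frac98\ell(\tau_j)$ there, also $|\mu'|\le C_\chi B\mu/\ell$ and $|\mu''|\le C_\chi B\mu/\ell^2$. As $B\to0$, (H2) holds for small $t$ and $\mu/m\to1$. Then (H3) follows from Step 1, and (H1) was shown. $\square$

### 7.2 Sufficiency in Theorem C

Let $\lambda$ satisfy (7.1). Lemma 2 and Theorem B give, for every $\delta>0$, a solution with rate $\tilde\lambda$, the inverse square of the function from Lemma 2, and $\tilde\lambda/\lambda\to1$. Since $\|W_{\tilde\lambda}-W_\lambda\|_{\dot H^1\cap L^6}\to0$, (i), (ii′), (iii), (iv) hold with $\lambda$. If $\lambda$ is differentiable and $t(\partial_t\lambda^{-1/2})^2\to0$, then by (5.7) for this $\lambda$ both $u_t$ and $\partial_tW_\lambda$ tend to $0$ in $L^2(|x|<t)$, hence so does $\eta_t$. This proves both "if" parts.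

## 8. Necessity: square integrability of $m'$ from null fluxes

### 8.1 From literal (ii) to (ii′)

Let (ii), (iii) hold with $\lambda$ differentiable. The aim is $t\mu'^2\to0$ and (ii′). With $w=r\eta$, (2.4) gives
$$\int_0^sw_r(s,\cdot)^2dr=\tfrac1{4\pi}\int_{|x|<s}|\nabla\eta|^2dx+\frac{w(s,s)^2}s,\qquad\frac{w(s,s)^2}s=s\,\eta(s,s)^2\le C\big(\|\nabla\eta\|_{L^2(B_s)}^2+\|\eta\|_{L^6(B_s)}^2\big).\tag{8.1}$$
The last bound is the one-dimensional Sobolev inequality on $\frac12\le r\le1$, scaled by $s$. So $\int_0^sw_r^2\to0$ and $|w(s,r)|\le o(1)r^{1/2}$ for $r<s$.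

Let $t_n\to0$ and $\hat v_n(\sigma,y)=t_n^{-1/2}v(t_n\sigma,t_ny)$, which solves the same equation. As $|v|\le\sqrt3\mu+|w|$ and $\mu(t)^2/t\to0$ by (iii), $\hat v_n\to0$ uniformly on $[\frac34,1]\times[\frac14,\frac12]$. For $\varphi\in C_c^\infty(\frac14,\frac12)$ with $\int\varphi=1$ put $\psi_n(\sigma)=\int\hat v_n\varphi\,dy$. Then $\psi_n\to0$ and $\psi_n''=\int(\hat v_n\varphi''+\hat v_n^5y^{-4}\varphi)dy\to0$ uniformly, so $\psi_n'(1)\to0$. On the other hand $v_t=\mu'P(r/\mu^2)+r\eta_t$, and by Cauchy–Schwarz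
$$t_n^{1/2}\Big|\int(r\eta_t)(t_n,t_ny)\varphi\,dy\Big|\le C\Big(\int_0^{t_n}(r\eta_t)^2dr\Big)^{1/2}\to0 .$$
Since $P(t_ny/\mu(t_n)^2)\to\sqrt3$ uniformly in $y\in[\frac14,\frac12]$, $\psi_n'(1)=t_n^{1/2}\mu'(t_n)(\sqrt3+o(1))+o(1)$. Hence $t\mu'^2\to0$. By (5.7), $u_t=\eta_t+\partial_tW_\lambda\to0$ in $L^2(|x|<t)$, i.e. (ii′).

From now on assume (i), (ii′), (iii), with $\lambda$ an arbitrary function and $\mu=\lambda^{-1/2}$. By (i) and Hardy, for small $t$,
$$A:=\sup_t\big(\|v_t\|_{L^2}+\|v_r\|_{L^2}+\|v/r\|_{L^2}\big)<\infty,\qquad\int G\,dr\le C_A .$$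

**What slices give, and why it is not enough.** On a slice (ii′) controls $\int_0^tv_t^2dr$. For $\mu^2\ll r<t$ one expects $v\approx\sqrt3\mu(t)$, so the best one can hope to read off is $t\mu'^2\to0$. This does not imply $\mu'\in L^2$: for $\mu=t^{1/2}|\log t|^{-1/2}$ we have $t\mu'^2\to0$ and $\mu'^2\sim\frac1{4t|\log t|}$, and Corollary D excludes this rate. The slices treat one scale at a time, and the scales must be summed. A single null line passes all of them, and the flux through it is bounded by the energy. So we define $m$ by matching $v$ to a bubble on a curve near the core, and carry $v_\pm$ along null lines out to two fixed null segments. The comparison function on each line is the static solution $\Phi(m(\text{foot}),r)$, and the errors come back as a small multiple of a maximal function of $m'$-type quantities.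

### 8.2 Slow variation of $\mu$

By (8.1) and (ii′) there is a nondecreasing $\gamma(t)\to0$ such that for $s\le t$
$$\int_0^s(w_r^2+v_t^2)(s,r)dr\le\gamma(t)^2,\qquad w=v-\Phi(\mu(s),\cdot).\tag{8.2}$$
Since $w(s,0)=0$ and $\Phi\le\sqrt3\mu$, for $s\le t$ and $0<r\le s$
$$|w(s,r)|\le\gamma(t)r^{1/2},\qquad|v(s,r)|\le\sqrt3\mu(s)+\gamma(t)r^{1/2}.\tag{8.3}$$

**Step 1.** *For each $K$, $\sup_{|s-t|\le K\mu(t)^2}|\mu(s)/\mu(t)-1|\to0$ as $t\to0$.* On $r\in[\mu(t)^2,2\mu(t)^2]$, inside the cone at all times between $s$ and $t$ by (iii), Cauchy–Schwarz and (8.2) give $\int|v(s,r)-v(t,r)|dr\le|s-t|\,\mu(t)\gamma(2t)\le K\mu(t)^3\gamma(2t)$. By (8.3) we may replace $v$ by $\Phi$ with an error $C\gamma(2t)\mu(t)^3$. With $\Phi(\mu(t)n,\mu(t)^2y)=\mu(t)\Phi(n,y)$ and $n=\mu(s)/\mu(t)$,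
$$\int_1^2|\Phi(n,y)-\Phi(1,y)|dy\le C_K\gamma(2t)\to0 .$$
Now $\Phi(n,y)^2=y^2\big/\big(n^2+\frac{y^2}{3n^2}\big)$. So the left side is continuous in $n\in[0,\infty]$ with $\Phi(0,\cdot)=\Phi(\infty,\cdot)=0$. It vanishes only if $n^2+\frac{y^2}{3n^2}=1+\frac{y^2}3$ for all $y\in[1,2]$, i.e. $n=1$. Hence $n\to1$ uniformly.

### 8.3 A Lipschitz curve, the modulation parameter, and the region $Z$

**Step 2: the curve.** We need a Lipschitz curve at distance about $\Theta\mu^2$ from the axis. The factor $\Theta$ is there because $\Phi_m=P$ vanishes at $\rho=\sqrt3$, so a bubble cannot be identified to first order from its value there, whereas $P\ge1$ far out. Let $\Theta\ge1$ be a large absolute constant and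
$$R(t)=\inf_{0<s\le t_2}\big(\Theta\mu(s)^2+\tfrac12|t-s|\big)$$
with a fixed small $t_2$. Then $R$ is $\frac12$-Lipschitz and $R\le\Theta\mu^2$, so $R=o(t)$. For small $t$ also $R\ge\frac12\Theta\mu^2$: terms with $|s-t|\ge\Theta\mu(t)^2$ are at least $\frac12\Theta\mu(t)^2$, and if $|s-t|<\Theta\mu(t)^2$ then $\mu(s)^2\ge\frac12\mu(t)^2$ by Step 1.

**Step 3: the parameter $m$.** Put $V(t)=v(t,R(t))=\Phi(\mu,R)+O(\gamma(t)\Theta^{1/2}\mu)$, by (8.3). For $\Theta$ large, $\Phi_m(n,R)=P(R/n^2)\ge1$ whenever $R/n^2\ge\Theta/5$. So $\Phi(\cdot,R)$ is strictly increasing on $(0,(4R/\Theta)^{1/2}]$. For $n\in[\mu/\sqrt2,\sqrt2\mu]$ we have $n^2\le2\mu^2\le4R/\Theta$, and across this interval $\Phi(\cdot,R)$ moves by at least a fixed multiple of $\mu$ to either side of $\Phi(\mu,R)$. So for small $t$ there is a unique $m(t)\in(0,(4R/\Theta)^{1/2}]$ with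
$$\Phi(m(t),R(t))=V(t);\qquad\text{moreover }m\in[\mu/\sqrt2,\sqrt2\mu],\quad m/\mu\to1,\quad m^2\le4R/\Theta .\tag{8.4}$$
The map $(n,R)\mapsto(\Phi(n,R),R)$ is smooth and injective with nonvanishing Jacobian on the open set $\{0<n^2<5R/\Theta\}$, hence has a $C^1$ inverse. By N3, $V$ is locally absolutely continuous, and so is $R$; hence so is $m$. Also $m^2\le2\mu^2=o(t)$, so $m(0^+)=0$. It remains to show that $m'\in L^2$ near $0$.

**Step 4: the region.** Let $0<\tau<t_1$ with $t_1$ small and fixed. Let $\pi(t)=t+R(t)$ and $\kappa(t)=t-R(t)>0$, both with slopes in $[\frac12,\frac32]$, $\Gamma=\{r=R(t)\}$, and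
$$Z=\{(s,r):r\ge R(s),\ s-r\ge\kappa(\tau),\ s+r\le\pi(t_1)\}.$$
For $(s,r)\in Z$, $\kappa(s)\ge s-r\ge\kappa(\tau)$ and $\pi(s)\le s+r\le\pi(t_1)$, so $\tau\le s\le t_1$, and $r<s$. Each $X\in Z$ lies on a unique $p$-line and a unique $q$-line emanating outward from points of $\Gamma$. The $p$-foot $t$ solves $\pi(t)=s+r$ and has $t\ge s$, the $q$-foot $t'$ solves $\kappa(t')=s-r$ and has $t'\le s$, and both lie in $[\tau,t_1]$. Outward $p$-lines with feet in $[\tau,t_1]$ stay in $Z$ until they end on $q=\kappa(\tau)$ (along them $q$ decreases and $r-R(s)$ increases). Outward $q$-lines stay in $Z$ until they end on $p=\pi(t_1)$. The set $Z$ is compact in $\{r>0\}$. With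
$$\gamma_1^2:=\Theta^{-1}+\gamma(t_1)^2,$$
(8.3) and $\mu(s)^2\le2R(s)/\Theta\le2r/\Theta$ give
$$|v|\le C\gamma_1r^{1/2}\quad\text{on }Z.\tag{8.5}$$

### 8.4 Fluxes through the two outer null segments

**Step 5.** *For $\gamma_1$ smaller than an absolute constant, on the segments $\{q=\kappa(\tau)\}$ and $\{p=\pi(t_1)\}$ of $\partial Z$, respectively,*
$$\int(v_+^2+v^2r^{-2})ds\le C_A,\qquad\int(v_-^2+v^2r^{-2})ds\le C_A,\tag{8.6}$$
*with $C_A$ independent of $\tau$.* Let $s_c$ be the time of the corner $q=\kappa(\tau)$, $p=\pi(t_1)$. The identity (2.8) in $\{\tau\le s\le s_c,\ r>s-\kappa(\tau)\}$ expresses $\int(\frac12v_+^2-G)ds$ along the first segment as the difference of $\int e_-dr$ over the slices $s=\tau$ and $s=s_c$. Hence $\int\frac12v_+^2ds\le C_A+\int G\,ds$. Along the segment $dv/dr=v_+$ and $dr=ds$, so by (8.5) and (2.5)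
$$\int G\,ds\le C\gamma_1^4\int v^2r^{-2}ds\le C\gamma_1^4\Big(\frac{V(\tau)^2}{R(\tau)}+\int v_+^2ds\Big)\le C\gamma_1^4\Big(\gamma_1^2+\int v_+^2ds\Big).$$
The integral on the right is finite by N2, so it is absorbed for $\gamma_1$ small, and then $\int v^2r^{-2}ds$ is bounded too. The second segment is treated in the same way in $\{s_c\le s\le t_1,\ r>\pi(t_1)-s\}$. There the null side carries $-(\frac12v_-^2-G)$, and (2.5) is used outward from $(t_1,R(t_1))$, with $dv/dr=v_-$.

### 8.5 Closing the estimate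

For a.e. $t\in[\tau,t_1]$ let $h_+(t)$ be the supremum of $|v_+-\Phi_r(m(t),r)|$ over the part in $Z$ of the outward $p$-line with foot $t$, and $h_-(t)$ the supremum of $|v_--\Phi_r(m(t),r)|$ over the outward $q$-line with foot $t$. By N2 these are defined for a.e. $t$, and they are measurable because on a good line the supremum may be taken over a countable dense set. Let $H=h_++h_-$, extended by $0$. Since $F$ is bounded on the compact set $Z$ and $m$ is bounded below on $[\tau,t_1]$, (2.7) and (8.6) give $H\in L^2(\tau,t_1)$, so far with a bound depending on $\tau$.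

**Step 6: $|m'|\le H$ a.e. on $[\tau,t_1]$.** Differentiate $\Phi(m,R)=V$ with N3. On $\Gamma$, for a.e. $t$,
$$m'\Phi_m=v_t+R'(v_r-\Phi_r)=\tfrac12(1+R')(v_+-\Phi_r)-\tfrac12(1-R')(v_--\Phi_r).$$
As $\Phi_m\ge1$ and $|R'|\le\frac12$, $|m'|\le\frac34(h_++h_-)\le H$.

**Step 7: $v$ stays close to one static profile along a $p$-line.** On the $p$-line with foot $t$ let $D(r)=v-\Phi(m(t),r)$, so $D(R(t))=0$. We show
$$|D(r)|\le C\min\big(r\,\mathcal MH(t),\ \gamma_1r^{1/2}\big).\tag{8.7}$$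
The point at radius $r$ has $q$-foot $t'=t'(r)\le t$ with $\kappa(t')=\pi(t)-2r$, so $t-t'=2r-R(t)-R(t')\le2r$. Since $D'(r)=v_--\Phi_r(m(t),r)$, for a.e. $r$
$$|D'(r)|\le h_-(t')+|\Phi_r(m(t'),r)-\Phi_r(m(t),r)| .$$
For $t''\in[t',t]$, (8.4) gives $m(t'')^2\le\frac4\Theta R(t'')\le\frac4\Theta\big(R(t)+\frac12(t-t'')\big)\le\frac{8r}\Theta$. So for $n$ between $m(t')$ and $m(t)$, $|\Phi_{rm}(n,r)|\le Cn^4r^{-3}\le C\Theta^{-2}r^{-1}$ by (2.2), (2.3). With Step 6 the last term is at most $C\Theta^{-2}r^{-1}\int_{t'}^tH\le C\,\mathcal MH(t)$. As $2\,d\varrho=-\kappa'dt'$,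
$$\int_{R(t)}^rh_-(t'(\varrho))\,d\varrho\le\tfrac34\int_{t'(r)}^tH\le\tfrac32\,r\,\mathcal MH(t).$$
This gives the first bound in (8.7). The second follows from (8.5) and $\Phi\le\sqrt3m(t)\le C(r/\Theta)^{1/2}$.

**Step 8: a bound for $h_+$.** Along this line, by (2.7) and $\Phi_{rr}=-\Phi^5r^{-4}$,
$$\frac d{dr}\big(v_+-\Phi_r(m(t),r)\big)=-(v^5-\Phi^5)r^{-4}.$$
Let $\mathbf e=\mathbf e(t)$ be the endpoint on $\{q=\kappa(\tau)\}$, at radius $r_{\mathbf e}$. As $|v^5-\Phi^5|\le C(m^4|D|+|D|^5)$,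
$$h_+(t)\le|v_+(\mathbf e)|+|\Phi_r(m(t),r_{\mathbf e})|+C\int_{R(t)}^{r_{\mathbf e}}(m^4|D|+|D|^5)r^{-4}dr .$$
Write $M=\mathcal MH(t)$; if $M=0$ then $D=0$ and the integral vanishes. By (8.7) and (8.4), $\int_{R}^\infty m^4r^{-3}M\,dr\le Cm^4R^{-2}M\le C\Theta^{-2}M$. Splitting at $r=\gamma_1^2/M^2$,
$$\int_0^\infty\min(rM,\gamma_1r^{1/2})^5r^{-4}dr\le\tfrac12M^5\Big(\frac{\gamma_1^2}{M^2}\Big)^2+2\gamma_1^5\Big(\frac{\gamma_1^2}{M^2}\Big)^{-1/2}\le C\gamma_1^4M .$$
Here both bounds in (8.7) are needed: the first makes the integral converge at $0$, the second at infinity, and the result is linear in $M$. Moreover $\Phi_r(m,r)\le Cm^5r^{-3}\le C\Theta^{-2}m/r$. Also $m\le\Phi(m,r)\le|v|+|D|$ on the line, since $Q(\rho)\ge1$ for $\rho^2\ge\frac32$ and $r/m^2\ge\Theta/4$. Therefore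
$$h_+(t)\le|v_+(\mathbf e)|+C\,\frac{|v(\mathbf e)|}{r_{\mathbf e}}+C(\Theta^{-2}+\gamma_1^4)\,\mathcal MH(t).\tag{8.8}$$

**Step 9: the same for $h_-$.** On the $q$-line with foot $t$ the point at radius $r$ has $p$-foot $t'\ge t$ with $\pi(t')=\kappa(t)+2r$, so $t'-t=2r-R(t)-R(t')\le2r$. With $D=v-\Phi(m(t),r)$ on this line, $D'=v_+-\Phi_r(m(t),r)$, and $m(t'')^2\le\frac4\Theta(R(t)+\frac12(t''-t))\le\frac{8r}\Theta$ for $t''\in[t,t']$. Also $2\,d\varrho=\pi'dt'$ with $\pi'\le\frac32$, so Step 7 gives (8.7) on $q$-lines. Since $(\partial_r+\partial_t)v_-=-F$, Step 8 gives (8.8) for $h_-$ with $v_-(\mathbf e)$ in place of $v_+(\mathbf e)$ and $\mathbf e$ on $p=\pi(t_1)$.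

**Step 10: absorption.** Take $L^2(\tau,t_1)$ norms. The maps from feet to endpoints are bi-Lipschitz with absolute constants, so (8.6) bounds the endpoint terms. With the maximal theorem,
$$\|H\|_{L^2(\tau,t_1)}\le C_A+C(\Theta^{-2}+\gamma_1^4)\|H\|_{L^2(\tau,t_1)} .$$
Since $\gamma_1^2=\Theta^{-1}+\gamma(t_1)^2$, fix first $\Theta$ large and then $t_1$ small so that $C(\Theta^{-2}+\gamma_1^4)\le\frac12$ and Step 5 applies. As $\|H\|_{L^2(\tau,t_1)}$ is finite, $\|m'\|_{L^2(\tau,t_1)}\le\|H\|_{L^2(\tau,t_1)}\le2C_A$, uniformly in $\tau$. Letting $\tau\to0$, $m'\in L^2(0,t_1)$. With $m(0)=0$, $m$ is absolutely continuous on $[0,t_1]$, and $\lambda m^2=(m/\mu)^2\to1$. This is (7.1). Together with Sections 7.2 and 8.1, Theorem C is proved. $\square$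

## 9. Rates with $|t\lambda'|\le K\lambda$: proof of Corollary D

If $\lambda$ is a rate, take $m$ from (7.1). Since $m(0)=0$ and $m'\in L^2$, Hardy's inequality gives $\int m^2t^{-2}dt<\infty$, and $m^2\lambda\to1$ turns this into $\int_0\frac{dt}{t^2\lambda}<\infty$.

Conversely, let $|t\lambda'|\le K\lambda$ and $\int_0\frac{dt}{t^2\lambda}=\int_0\frac{\mu^2}{t^2}dt<\infty$. Then $|\mu'|\le\frac K2\,\mu/t\in L^2$. Since $\mu$ varies by bounded factors on $[t,2t]$, $\mu(t)^2/t\le C_K\int_t^{2t}\mu^2s^{-2}ds\to0$. So $\mu(0^+)=0$ and $t\mu'^2\le\frac{K^2}4\mu^2/t\to0$. Theorem C(2) applies with $m=\mu$. For $\lambda=t^{-1}|\log t|^b$ the integral is $\int_0\frac{dt}{t|\log t|^b}$, which is finite exactly for $b>1$. $\square$
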